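\title{Multiplying matrices of bounded grid rank in quadratic time}

\begin{abstract}
The grid rank of a matrix with ordered rows and columns is the largest $k$ such that the matrix can be cut into $k\times k$ contiguous blocks, each of rank at least $k$. Bonnet, Giocanti, Ossona de Mendez and Thomass\'e conjectured that two $n\times n$ rational matrices of bounded grid rank can be multiplied with an almost quadratic number of arithmetic operations. We prove this over every field, with bounded grid rank assumed for one factor only. A short argument gives $\mathcal O_k(n^2\log n)$ operations. A hierarchy of divisions with nested bases gives $\mathcal O_k(n^2)$, and at least $n(n-1)/2$ operations are necessary for every $k\ge1$. The hierarchy also yields a structural decomposition, computable in quadratic time, that characterizes bounded grid rank up to a change of parameters.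
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Grid rank}

Let $M$ be an $n\times m$ matrix over a field $\mathbb F$. Its rows $1,\dots,n$ and columns $1,\dots,m$ carry their natural order, and an \emph{interval} is a set of consecutive rows or of consecutive columns. For a set $R$ of rows and a set $C$ of columns, $M[R,C]$ is the submatrix on $R\times C$; we write $M[R,\cdot]$ and $M[\cdot,C]$ when all columns or all rows are kept. Ranks are taken over $\mathbb F$.

\begin{definition}\label{def:gridrank}
A \emph{division} $D=(\mathcal R,\mathcal C)$ of $M$ consists of a partition $\mathcal R$ of the rows and a partition $\mathcal C$ of the columns into nonempty intervals, called \emph{parts}. Its \emph{cells} are the pairs $(R,C)\in\mathcal R\times\mathcal C$, identified with the contiguous submatrices $M[R,C]$. A $t\times t$ division, that is, one with $t$ row parts and $t$ column parts, is \emph{rich} if each of its $t^2$ cells has rank at least $t$. The \emph{grid rank} of $M$ is the largest $t$ for which $M$ has a rich $t\times t$ division, and it is $0$ for the zero matrix.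
\end{definition}

Grid rank is invariant under transposition, and a nonzero matrix has grid rank at least $1$ by the $1\times1$ division. While rank measures how much linear independence a matrix contains, grid rank measures how widely this independence is spread: it is large only when high rank occurs in every cell of a large grid.

\begin{example}\label{ex:basic}
In (b) and (c), let $X_1,\dots,X_t$ and $Y_1,\dots,Y_t$ be the row and column parts of a $t\times t$ division with $t\ge2$.
\begin{enumerate}
\item[(a)] The grid rank is at most the rank, since a cell is a submatrix. It is also at most $\sqrt{\min(n,m)}$, since each of the $t$ parts of a rich $t\times t$ division has at least $t$ elements.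
\item[(b)] Suppose $M\ne0$ and its nonzero entries form a chain: if $(r,c)$ and $(r',c')$ are nonzero positions with $r<r'$, then $c\le c'$. Then the corner cells $(X_1,Y_t)$ and $(X_t,Y_1)$ are not both nonzero, so $M$ has grid rank $1$. The identity matrix is an example of full rank.
\item[(c)] Let $\Delta$ be the $n\times n$ matrix with $\Delta_{rc}=1$ for $c\le r$ and $\Delta_{rc}=0$ otherwise. If $(X_1,Y_t)$ is nonzero, there are $r\in X_1$ and $c\in Y_t$ with $c\le r$; then all $r'\in X_t$ and $c'\in Y_1$ satisfy $c'<c\le r<r'$, so $(X_t,Y_1)$ is an all-ones matrix of rank $1<t$. Hence $\Delta$, which is dense and invertible, has grid rank $1$.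
\item[(d)] The order matters. Index $t^3$ rows and $t^3$ columns by the triples in $\{1,\dots,t\}^3$ in lexicographic order and put a one in row $(i,j,l)$ and column $(j,i,l)$. Dividing by the first coordinate, every cell contains $t$ ones in distinct rows and columns, so this permutation matrix has grid rank at least $t$. Reordering its columns gives the identity matrix.
\end{enumerate}
\end{example}

The matrices of small grid rank in these examples are easy to multiply by. If $A=UV$ is an $n\times n$ matrix of rank $k$, with inner dimension $k$, then $AB=U(VB)$ costs $\mathcal O(kn^2)$ operations; a chain has fewer than $2n$ nonzero entries; and $\Delta B$ consists of the prefix sums of the rows of $B$. In each case the cost is proportional to $n^2$, the size of the output, but for three different reasons: low rank, sparsity, and reuse of partial results. It is natural to ask whether bounded grid rank alone suffices.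

The question comes from twin-width, which is defined for matrices over a finite alphabet with fixed row and column orders, viewed as totally ordered binary structures, in the sense of the Twin-width series of Bonnet et al. Over a finite field, the product of two $n\times n$ matrices of bounded twin-width can be computed in time $\mathcal O(n^2\log n)$, with a constant depending on the twin-width bound and on the size of the field, whereas no analogous structural decomposition was known over $\mathbb Q$. One difference between the two settings is elementary. Over a field with $f$ elements a matrix of rank $\rho$ has at most $f^\rho$ distinct rows, so low rank is visible in the pattern of equal entries. Over $\mathbb Q$ the rank-one matrix $(2^r3^c)_{r,c}$ has pairwise distinct entries, so any structure has to be expressed through linear algebra. Bonnet, Giocanti, Ossona de Mendez and Thomass\'e \cite{BGOT} posed the following conjecture.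

\begin{quote}
\textbf{Conjecture.} For every fixed $k$ there is an algorithm that, given two $n\times n$ matrices $A,B$ over $\mathbb Q$, each of grid rank at most $k$, computes all entries of $AB$ using $\mathcal O_k(n^{2+o(1)})$ operations.
\end{quote}

Here and below, $\mathcal O_k$ hides a constant that depends only on $k$. The model of computation is algebraic. Each field operation $+,-,\times,\div$ and each test of a field element for equality to zero is one unit-cost step, as are the steps of standard control flow and indexing. No other operation on field elements (such as floor, mod or bit extraction) is allowed, so field values influence control flow and indexing only through the outcomes of zero tests.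

\subsection{Results}

The conjecture is true. All results hold over an arbitrary field $\mathbb F$ in the model just described.

\begin{theorem}\label{thm:log}
For fixed $k$ there is an algorithm which, given $n\times n$ matrices $A,B$ with $A$ of grid rank at most $k$ and $B$ arbitrary, computes $AB$ in $\mathcal O_k(n^2\log n)$ operations.
\end{theorem}

Since $n^2\log n=n^{2+o(1)}$, this proves the conjecture. The logarithm can be removed.

\begin{theorem}\label{thm:quad}
For fixed $k$, an $n\times m$ matrix $M$ of grid rank at most $k$ can be preprocessed in $\mathcal O_k((n+m)^2)$ operations so that afterwards, for any $m\times p$ matrix $B$, the product $MB$ is computed in $\mathcal O_k((n+m)p)$ operations. Hence, for $n\times n$ matrices $A,B$ one of which has grid rank at most $k$, the product $AB$ is computed in $\mathcal O_k(n^2)$ operations.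
\end{theorem}

This is optimal up to the constant, even in a model where reading and writing cost nothing.

\begin{theorem}\label{thm:lower}
Over every field, for every $k\ge1$ and $n\ge2$, every deterministic algorithm that correctly computes $AB$ for all $n\times n$ matrices $A,B$ of grid rank at most $k$ uses at least $n(n-1)/2$ field operations and zero tests on some input, even if copying, indexing, control flow and arbitrary built-in constants are free.
\end{theorem}

The structure behind Theorem~\ref{thm:quad} is a way of coarsening the matrix step by step so that every horizontal and every vertical strip has low rank apart from a few cells.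

\begin{definition}\label{def:good}
Let $d,q\ge0$ be integers and let $(\mathcal R,\mathcal C)$ be a division of $M$. An interval $R$ of rows is \emph{$(d,q)$-good with respect to $\mathcal C$} if there is a set $\mathcal E\subseteq\mathcal C$ of at most $d$ parts, a \emph{witness}, such that the submatrix of $M$ on the rows $R$ and the columns outside $\bigcup\mathcal E$ has rank at most $q$. An interval of columns that is $(d,q)$-good with respect to $\mathcal R$ is defined symmetrically. The division is \emph{$(d,q)$-good} if all its row parts are $(d,q)$-good with respect to $\mathcal C$ and all its column parts are $(d,q)$-good with respect to $\mathcal R$.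

A \emph{$(d,q)$-sequence} of $M$ is a sequence of $(d,q)$-good divisions that starts with the finest division (all parts are singletons), ends with the division with one row part and one column part, and in which each division arises from the previous one by merging two consecutive row parts or two consecutive column parts.
\end{definition}

\begin{theorem}\label{thm:seq}
\begin{enumerate}
\item[(a)] A matrix with a $(d,q)$-sequence has grid rank at most $\max(2d,q)$.
\item[(b)] There are $d=d(k)$ and $q=q(k)$ such that every matrix of grid rank at most $k$ has a $(d,q)$-sequence.
\item[(c)] With these $d$ and $q$, there is an algorithm using $\mathcal O_k((n+m)^2)$ operations which, for any $n\times m$ matrix $M$, either correctly reports that the grid rank of $M$ exceeds $k$ or outputs a $(d,q)$-sequence of $M$.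
\end{enumerate}
\end{theorem}

Section~\ref{sec:tools} collects the linear algebra and derives from the Marcus--Tardos theorem that every division has few cells of high rank. This alone gives Theorem~\ref{thm:log} in Section~\ref{sec:dyadic}. Section~\ref{sec:prefix} shows on the matrix $\Delta$ where the logarithm is lost, how to recover it, and which property is missing in general. Section~\ref{sec:average} proves this property on average, Section~\ref{sec:hierarchy} builds a hierarchy of good divisions from it, and Section~\ref{sec:passes} multiplies along the hierarchy. Sections~\ref{sec:seq} and~\ref{sec:lower} prove Theorems~\ref{thm:seq} and~\ref{thm:lower}.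

A matrix of grid rank $0$ is zero, and for $k=0$ Theorems~\ref{thm:log} and~\ref{thm:quad} are proved by writing down a zero matrix. In Sections~\ref{sec:tools}--\ref{sec:passes} we therefore fix
\[
k\ge1,\qquad s=k+1.
\]
Of the hypothesis on the grid rank we use only that there is no rich $s\times s$ division.

\section{Elimination, skeletons and the Marcus--Tardos theorem}\label{sec:tools}

Matrices with no rows or no columns are allowed; they have rank $0$, and the product of an $a\times0$ and a $0\times b$ matrix is the $a\times b$ zero matrix. We say that a set $I$ of rows of a matrix $Z$ \emph{spans} $Z$ if these rows span the row space of $Z$, and that it is a \emph{row basis} if moreover $|I|=\operatorname{rank}Z$; the same terms apply to columns. If $I$ spans $Z$, it spans every submatrix $Z[\cdot,C]$, because a linear relation between rows survives the deletion of columns. A \emph{subcell} of a cell is a cell of a finer division contained in it; its rank is not larger.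

Gaussian elimination, stopped early, decides whether a matrix has small rank and factors it if so.

\begin{lemma}\label{lem:elim}
Given an $a\times b$ matrix $Z$ with $a,b\geq 1$ and an integer $\rho\ge0$, one can in $\mathcal O((\rho+1)ab)$ operations either find that $\operatorname{rank}Z>\rho$, or find a row basis $I$ of $Z$ with $|I|\le\rho$ and a matrix $P$ with $Z=P\,Z[I,\cdot]$.
\end{lemma}

\begin{proof}
Let $Z_0=Z$. If $Z_t$ has a nonzero entry $z$ in position $(i,j)$, found by zero tests, put $u=z^{-1}Z_t[\cdot,j]$ and $Z_{t+1}=Z_t-u\,Z_t[i,\cdot]$. The row space of $Z_t$ is spanned by the rows of $Z_{t+1}$ together with $Z_t[i,\cdot]$; the former vanish in column $j$ and the latter does not, so $\operatorname{rank}Z_{t+1}=\operatorname{rank}Z_t-1$. Thus $Z_t=0$ exactly for $t=\operatorname{rank}Z$, and if $Z_\rho$ exists and is nonzero we report $\operatorname{rank}Z>\rho$. Row $i$ is zero in $Z_{t+1}$ and stays zero, so the pivot rows are distinct. Let $I_t$ be the set of the first $t$ pivot rows. We maintain $P_t$ with $Z_t=Z-P_tZ[I_t,\cdot]$: since $Z_t[i,\cdot]=Z[i,\cdot]-P_t[i,\cdot]Z[I_t,\cdot]$, we have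
\[
Z_{t+1}=Z-\bigl(P_t-u\,P_t[i,\cdot]\bigr)Z[I_t,\cdot]-u\,Z[i,\cdot],
\]
which defines $P_{t+1}$. When $Z_t=0$ we get $Z=P_tZ[I_t,\cdot]$ with $|I_t|=\operatorname{rank}Z$. There are at most $\rho+1$ rounds, and each costs $\mathcal O(ab)$ because $t\le b$.
\end{proof}

With $\rho=a$ the lemma computes the rank, a row basis and $P$ in $\mathcal O(a^2b)$ operations. The next fact reads the rank of a large matrix off a small submatrix.

\begin{lemma}\label{lem:skeleton}
If the rows $I$ span $Z$ and the columns $J$ span $Z$, then $\operatorname{rank}Z=\operatorname{rank}Z[I,J]$.
\end{lemma}

\begin{proof}
We have $\operatorname{rank}Z=\operatorname{rank}Z[I,\cdot]$, and the columns $J$ still span $Z[I,\cdot]$.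
\end{proof}

The combinatorial input is the following theorem. A $0/1$-matrix \emph{contains} a $\lambda\times\lambda$ permutation matrix $\Pi$ if it has rows $r_1<\dots<r_\lambda$ and columns $c_1<\dots<c_\lambda$ with a one in position $(r_x,c_y)$ whenever $\Pi_{xy}=1$.

\begin{theorem}[Marcus and Tardos \cite{MT}]\label{thm:MT}
Let $\Pi$ be a $\lambda\times\lambda$ permutation matrix. Every $u\times u$ $0/1$-matrix with more than $2\lambda^4\binom{\lambda^2}{\lambda}u$ ones contains $\Pi$.
\end{theorem}

We use it in the form ``linearly many ones force a grid of ones''. Put
\[
c_t=2t^8\binom{t^4}{t^2}\qquad(t\ge1).
\]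

\begin{lemma}\label{lem:grid}
A $u\times v$ $0/1$-matrix with more than $c_t\max(u,v)$ ones has a $t\times t$ division in which every cell contains a one.
\end{lemma}

\begin{proof}
Suppose first $u=v$. Take $\lambda=t^2$ and let $\Pi$ have its ones in the positions $((i-1)t+j,\ (j-1)t+i)$ for $1\le i,j\le t$; for $t=2$ these are $(1,1),(2,3),(3,2),(4,4)$. The one with parameters $(i,j)$ lies in the $i$-th group of $t$ consecutive rows and in the $j$-th group of $t$ consecutive columns. Theorem~\ref{thm:MT} gives a copy of $\Pi$ on rows $r_1<\dots<r_{t^2}$ and columns $c_1<\dots<c_{t^2}$. Cut the rows after $r_t,r_{2t},\dots,r_{(t-1)t}$ and the columns after the columns with the same indices. The cell formed by the $i$-th row part and the $j$-th column part contains the one with parameters $(i,j)$. If $u\ne v$, append zero rows or zero columns to obtain a square matrix of order $\max(u,v)$, and restrict the division found to the original matrix; no part becomes empty, since every part meets a one.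
\end{proof}

We always apply Lemma~\ref{lem:grid} to a $0/1$-matrix indexed by $\mathcal R\times\mathcal C$ for a division $(\mathcal R,\mathcal C)$ of $M$. Taking unions of parts turns the resulting $t\times t$ division into a $t\times t$ division of $M$ that is coarser than $(\mathcal R,\mathcal C)$; we call its cells \emph{blocks}, to distinguish them from the cells of $(\mathcal R,\mathcal C)$.

\begin{lemma}\label{lem:few}
Let $M$ have grid rank at most $k$. In any division with $u$ row parts and $v$ column parts, at most $c_s\max(u,v)$ cells have rank greater than $k$.
\end{lemma}

\begin{proof}
Otherwise, apply Lemma~\ref{lem:grid} with $t=s$ to the $u\times v$ matrix that has a one for each cell of rank at least $s$. Each block of the resulting $s\times s$ division of $M$ contains a cell of rank at least $s$, so this division is rich.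
\end{proof}

The definition of grid rank forbids one configuration, in which all $s^2$ cells have high rank. Lemma~\ref{lem:few} turns this into a statement about every division at every scale: among $u^2$ cells only $\mathcal O_k(u)$ have high rank.

\section{Dyadic splitting}\label{sec:dyadic}

A cell of rank at most $k$ is cheap to multiply by, and by Lemma~\ref{lem:few} most cells of any division are of this kind. So we cut $A$ into four quadrants, factor those of low rank, and recurse on the others.

\begin{proof}[Proof of Theorem~\ref{thm:log}]
Let $n\ge2$ and $n\le2^h<2n$. For $0\le\ell\le h$, the \emph{dyadic division of level $\ell$} has as row parts and as column parts the nonempty sets $\{1,\dots,n\}\cap\{(x-1)2^\ell+1,\dots,x2^\ell\}$, $x\ge1$. It has at most $2^{h-\ell}$ parts on each side, each of size at most $2^\ell$.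

\emph{Finding the leaves.} Start with the single cell of level $h$. To process a cell $(R,C)$ of level $\ell$, run Lemma~\ref{lem:elim} with $\rho=k$, in $\mathcal O_k(4^\ell)$ operations. If the rank is at most $k$, we obtain $A[R,C]=UV$, where $U$ has at most $k$ columns and $V$ at most $k$ rows, and we call the cell a \emph{leaf}. Otherwise we split it into its at most four subcells of level $\ell-1$ and process these. Cells of level $0$ have rank at most $1\le k$, so the recursion ends, and the leaves partition the positions of $A$.

By Lemma~\ref{lem:few} at most $c_s2^{h-\ell-1}$ cells of level $\ell+1$ are split, so at most $2c_s2^{h-\ell}$ cells of level $\ell$ are processed; this bound also holds for $\ell=h$. Since $\sum_{\ell=0}^h2^{h-\ell}4^\ell=2^h\sum_{\ell=0}^h2^\ell<2\cdot4^h<8n^2$, finding all leaves costs $\mathcal O_k(n^2)$.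

\emph{Multiplying.} Initialize the output to $0$, and for each leaf $(R,C)$ add $U(V\,B[C,\cdot])$ to the rows $R$ of the output. Because the leaves partition $A$, the result is $AB$. A leaf of level $\ell$ costs $\mathcal O_k((|R|+|C|)n)=\mathcal O_k(2^\ell n)$, so the at most $2c_s2^{h-\ell}$ leaves of level $\ell$ cost $\mathcal O_k(2^hn)=\mathcal O_k(n^2)$. There are $h+1=\mathcal O(\log n)$ levels.
\end{proof}

The algorithm is correct for every matrix $A$. The grid rank enters only through the number of cells that are split. For the all-distinct-scales worst case, a matrix all of whose contiguous square submatrices are invertible, every cell of side greater than $k$ would be split.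

\section{Prefix sums: where the logarithm is lost}\label{sec:prefix}

Take $k=1$, $n=2^h$ and the triangular matrix $\Delta$ of Example~\ref{ex:basic}(c), and let $b_1,\dots,b_n$ be the rows of $B$. A diagonal cell of level $\ell$ has rank $2^\ell$, and every other cell is constant. So the algorithm of Section~\ref{sec:dyadic} splits exactly the diagonal cells of levels $\ell\ge1$; Figure~\ref{fig:leaves} shows the leaves for $n=8$. At each level $\ell<h$ there are $n/2^{\ell+1}$ all-ones leaves below the diagonal, and for each of them the algorithm sums $2^\ell$ rows of $B$ and adds the sum to $2^\ell$ rows of the output. This takes at least $n/2$ additions of vectors per level, so the algorithm uses at least $\frac12n^2\log_2n$ operations on $\Delta$.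

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\foreach \x in {1,...,8} { \foreach \y in {1,...,\x} { \fill[gray!35] (\y-1,-\x) rectangle (\y,1-\x); } }
\draw[thick] (0,0) rectangle (8,-8);
\draw[thick] (4,0)--(4,-8) (0,-4)--(8,-4);
\foreach \z in {0,4} { \draw[thick] (\z+2,-\z)--(\z+2,-\z-4) (\z,-\z-2)--(\z+4,-\z-2); }
\foreach \z in {0,2,4,6} { \draw[thick] (\z+1,-\z)--(\z+1,-\z-2) (\z,-\z-1)--(\z+2,-\z-1); }
\foreach \x in {1,...,8} { \node at (-0.5,0.5-\x) {\small \x}; \node at (\x-0.5,0.5) {\small \x}; }
\end{tikzpicture}
\caption{The $8\times8$ lower triangular matrix of ones (gray entries are $1$, white entries are $0$), cut into the $22$ maximal dyadic squares of rank at most $1$.}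
\label{fig:leaves}
\end{figure}

The number of leaves is only $4\cdot\frac n2+2(\frac n2-1)=3n-2$. The loss comes from paying for the side length of each leaf, and this work is repeated from level to level. For $n=8$ it can be shared as follows. First go up through the column parts and compress $B$:
\[
\sigma_{12}=b_1+b_2,\quad \sigma_{34}=b_3+b_4,\quad \sigma_{56}=b_5+b_6,\quad \sigma_{1234}=\sigma_{12}+\sigma_{34}.
\]
Then go down through the row parts. For a row part $R$ let $w_R$ be the contribution to a row of $R$ of all leaves whose row part contains $R$. For $|R|\ge2$ this is the same vector for every row of $R$, because the rows of $R$ agree outside the diagonal cell $(R,R)$. It is the vector of the parent of $R$ plus the contribution of the leaves with row part $R$: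
\[
\begin{array}{llll}
w_{1234}=0, & w_{5678}=\sigma_{1234}, & & \\[2pt]
w_{12}=0, & w_{34}=\sigma_{12}, & w_{56}=w_{5678}, & w_{78}=w_{5678}+\sigma_{56},\\[2pt]
w_1=b_1, & w_3=w_{34}+b_3, & w_5=w_{56}+b_5, & w_7=w_{78}+b_7,\\[2pt]
w_2=b_1+b_2, & w_4=w_{34}+b_3+b_4, & w_6=w_{56}+b_5+b_6, & w_8=w_{78}+b_7+b_8.
\end{array}
\]
The vector $w_r$ is row $r$ of $\Delta B$. Each part and each leaf now costs at most one addition of vectors, whatever its size, and there are $\mathcal O(n)$ parts and leaves.

The computation relies on a property that is stronger than low rank of the single leaves: the \emph{whole strip} of a row part $R$, with its diagonal cell removed, has rank at most $1$, and so does the strip of every column part. In the terms of Definition~\ref{def:good}, every dyadic division of $\Delta$ is $(1,1)$-good. For this reason one vector $w_R$ serves all leaves above $R$, and one vector $\sigma_C$ serves all leaves above $C$. For other matrices of grid rank $1$ the dyadic divisions lack this property.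

\begin{example}\label{ex:stretched}
Let $g=2^\ell$ and $n=g^2$, and let $M$ be the $n\times n$ matrix with ones in the positions $(i,ig)$, $1\le i\le g$, and zeros elsewhere. It has grid rank $1$ by Example~\ref{ex:basic}(b). In the dyadic division of level $\ell$, the first row part $R=\{1,\dots,g\}$ has $g$ cells, each of rank $1$, and after deleting any $d\le g$ of them the strip has rank $g-d$. So $R$ is not $(d,q)$-good when $g>d+q$.
\end{example}

In this example the first rows should not be merged until the column parts have become much wider. The divisions must therefore be chosen adaptively, and we need to know that enough merges are possible at each stage. Lemma~\ref{lem:few} does not say this, since it is silent on the joint rank of many cells of low rank.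

\section{Strips have bounded rank on average}\label{sec:average}

\begin{lemma}\label{lem:avg}
Let $M$ have grid rank at most $k$ and let $(\mathcal R,\mathcal C)$ be a division with $N$ parts in total. For $R\in\mathcal R$ let
\[
\mathcal E_R=\{C\in\mathcal C:\operatorname{rank}M[R,C]>k\},
\]
and let $\rho_R$ be the rank of the submatrix of $M$ on the rows $R$ and the columns outside $\bigcup\mathcal E_R$. Then
\[
\sum_{R\in\mathcal R}|\mathcal E_R|\le\kappa_1N,\qquad\sum_{R\in\mathcal R}\rho_R\le\kappa_2N,
\]
where $\kappa_1=c_s$ and $\kappa_2=k\,c_{s^2}+k^2(c_s+1)$.
\end{lemma}

The linear growth in $N$ cannot be avoided: for the $n\times n$ identity matrix with one row part $R$ and singleton column parts, $\mathcal E_R=\emptyset$, $\rho_R=n$ and $N=n+1$.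

The plan is to scan each strip from left to right, mark the cells at which the rank increases, and bound the number of marks by Lemma~\ref{lem:grid}. A grid of marks has to produce blocks of high rank although each marked cell has low rank and the marks of a block may lie in different strips. Independence comes from a triangular pattern: a mark provides a column that, on the rows of its own strip, is independent of the columns to its left. The difficulty is to say which columns to the left count. If all of them count, one cell of $\mathcal E_R$ can span everything, and the marks no longer bound $\rho_R$. If the cells of $\mathcal E_R$ are skipped, the column provided by another mark may lie in a skipped part. We therefore restart the scan after each cell of $\mathcal E_R$. A scan that restarts inside a block sees nothing to its left, and to handle this case we withhold the first $k$ marks of every scan, so that a mark also certifies rank $s$ within its own scan.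

\begin{proof}
The first bound is Lemma~\ref{lem:few}. For the second, let $C_1,\dots,C_v$ be the column parts in order. Fix $R\in\mathcal R$. The indices $j$ with $C_j\notin\mathcal E_R$ fall into at most $|\mathcal E_R|+1$ maximal sets of consecutive indices, the \emph{runs} of $R$. In a run $a,a+1,\dots,b$ of $R$, call $j$ \emph{new} if the column space of $M[R,C_j]$ is not contained in the column space of $M[R,C_a\cup\dots\cup C_{j-1}]$, which is $\{0\}$ for $j=a$. Place a \emph{mark} at the cell $(R,C_j)$ if $j$ is new and at least $k$ new indices of the same run precede it.

Consider a run with $\nu$ new indices and $\mu$ marks, and let $\rho=\operatorname{rank}M[R,C_a\cup\dots\cup C_b]$. When the parts of the run are added one at a time, the rank does not change at an index that is not new, and it grows by at least $1$ and at most $\operatorname{rank}M[R,C_j]\le k$ at a new index $j$. Hence $\rho\le k\nu$. Since $\mu\ge\nu-k$,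
\begin{equation}\label{eq:run}
\rho\le k(\mu+k).
\end{equation}

\emph{Claim: there are at most $c_{s^2}N$ marks in total.} Suppose not. Lemma~\ref{lem:grid} with $t=s^2$, applied to the $0/1$-matrix of marks, gives an $s^2\times s^2$ division of $M$ with a marked cell in every block. Merge its row parts in consecutive groups of $s$, and likewise its column parts. We show that the resulting $s\times s$ division is rich. Let $M[X,Y]$ be one of its blocks. The interval $Y$ is the union of $s$ consecutive parts of the $s^2\times s^2$ division, and each of them contains the column part of a marked cell whose row part lies in $X$. Choosing one mark for each, we get marks $(R_1,C_{j_1}),\dots,(R_s,C_{j_s})$ with $j_1<\dots<j_s$, $R_i\subseteq X$ and $C_{j_i}\subseteq Y$; the $R_i$ need not be distinct. Let $a_i\le j_i$ be the first index of the run of $R_i$ that contains $j_i$. As $Y$ is a union of parts of $\mathcal C$, each $C_{a_i}$ is contained in $Y$ or lies to the left of $Y$.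

\emph{Case 1: $C_{a_i}\subseteq Y$ for some $i$.} Then $C_{a_i}\cup\dots\cup C_{j_i}\subseteq Y$, and the indices $a_i,\dots,j_i$ include at least $k+1=s$ new ones, each of which raises the rank. So $\operatorname{rank}M[X,Y]\ge\operatorname{rank}M[R_i,C_{a_i}\cup\dots\cup C_{j_i}]\ge s$.

\emph{Case 2: every $C_{a_i}$ lies to the left of $Y$.} Then $C_{a_i}\cup\dots\cup C_{j_i-1}$ contains all columns of $Y$ to the left of $C_{j_i}$, in particular $C_{j_1},\dots,C_{j_{i-1}}$. Since $j_i$ is new, there is a column $y_i\in C_{j_i}$ such that $M[R_i,y_i]$ is not in the column space of $M[R_i,C_{a_i}\cup\dots\cup C_{j_i-1}]$, and hence not in the span of $M[R_i,y_1],\dots,M[R_i,y_{i-1}]$. If $M[X,y_i]$ were in the span of $M[X,y_1],\dots,M[X,y_{i-1}]$, restricting the relation to the rows $R_i\subseteq X$ would contradict this. So $M[X,y_1],\dots,M[X,y_s]$ are linearly independent, and $\operatorname{rank}M[X,Y]\ge s$.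

Thus $M$ has a rich $s\times s$ division, a contradiction, and the claim holds.

Rank is subadditive, so $\rho_R$ is at most the sum of the ranks of the runs of $R$. The total number of runs is at most $\sum_R(|\mathcal E_R|+1)\le(c_s+1)N$. Summing \eqref{eq:run} over all runs of all row parts gives $\sum_R\rho_R\le k\,c_{s^2}N+k^2(c_s+1)N=\kappa_2N$.
\end{proof}

From now on let
\begin{equation}\label{eq:dq}
d=32\kappa_1,\qquad q=32\kappa_2.
\end{equation}
These integers depend only on $k$, and $q\ge k\ge1$. We write \emph{good} for $(d,q)$-good.

\begin{lemma}\label{lem:markov}
In the situation of Lemma~\ref{lem:avg}, at most $N/16$ row parts $R$ satisfy $|\mathcal E_R|>d$ or $\rho_R>q$. The symmetric statement holds for column parts.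
\end{lemma}

\begin{proof}
If $x$ row parts have $|\mathcal E_R|>d$, then $32\kappa_1x\le\kappa_1N$, so $x\le N/32$. In the same way at most $N/32$ row parts have $\rho_R>q$. For column parts apply this to the transpose.
\end{proof}

Every other row part $R$ is good with respect to $\mathcal C$, with witness $\mathcal E_R$.

\section{A hierarchy of good divisions}\label{sec:hierarchy}

In this section $M$ is an arbitrary $n\times m$ matrix; no bound on its grid rank is assumed.

\subsection{Heavy and light cells}

For $\Delta$, each row part $R$ came with a set of columns, the complement of its diagonal cell, on which its strip has low rank, and these sets shrink as $R$ grows. In general the complement of a witness has low rank, but witnesses are not unique, need not be nested, and are chosen separately for rows and for columns. We replace them by a canonical choice. A cell is \emph{heavy} if its rank exceeds $q$, and \emph{light} otherwise. Subcells of light cells are light. For a division $(\mathcal R,\mathcal C)$ and parts $R\in\mathcal R$, $C\in\mathcal C$, let $S_R$ be the union of all $C'\in\mathcal C$ with $(R,C')$ light, and let $T_C$ be the union of all $R'\in\mathcal R$ with $(R',C)$ light. Thus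
\[
(R,C)\text{ is light}\iff C\subseteq S_R\iff R\subseteq T_C.
\]
The threshold is $q$ and not $k$ because merging column parts outside a witness can raise the rank of a cell above $k$, but never above $q$. Put $\bar q=(d+1)q$.

\begin{lemma}\label{lem:good}
Let $R$ be an interval of rows that is good with respect to $\mathcal C$.
\begin{enumerate}
\item[(a)] $R$ is good with respect to every coarsening of $\mathcal C$ into intervals.
\item[(b)] If $R\in\mathcal R$, at most $d$ of the cells $(R,C)$, $C\in\mathcal C$, are heavy.
\item[(c)] If $R\in\mathcal R$, then $\operatorname{rank}M[R,S_R]\le\bar q$.
\end{enumerate}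
The symmetric statements hold for columns, with $M[T_C,C]$ in (c).
\end{lemma}

\begin{proof}
Let $\mathcal E$ be a witness and $O$ the set of columns outside $\bigcup\mathcal E$. (a) Replace each member of $\mathcal E$ by the coarser part containing it; this does not increase the number of parts, and it can only shrink $O$. (b) If $C\notin\mathcal E$, then $C\subseteq O$ and $\operatorname{rank}M[R,C]\le q$. (c) The set $S_R$ is covered by $O$ and the at most $d$ parts $C\in\mathcal E$ with $(R,C)$ light, and each of these $d+1$ sets contributes rank at most $q$.
\end{proof}

\subsection{The construction}

When several divisions $D_\ell=(\mathcal R_\ell,\mathcal C_\ell)$ are present we write $S_{\ell,R}$ and $T_{\ell,C}$ for the sets defined by $D_\ell$, and $N_\ell=|\mathcal R_\ell|+|\mathcal C_\ell|$.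

\begin{definition}\label{def:hier}
A \emph{hierarchy} for $M$ consists of divisions $D_0,\dots,D_L$ and further data with the following properties.
\begin{enumerate}
\item[(H1)] $D_0$ is the finest division, and $D_L$ has one row part and one column part. For $\ell<L$ every part of $D_{\ell+1}$ is a part of $D_\ell$ or the union of two consecutive parts of $D_\ell$; these one or two parts are its \emph{children}, and it is their \emph{parent}.
\item[(H2)] Every $D_\ell$ is good. Moreover, for $\ell<L$, every part of $\mathcal R_{\ell+1}$ is good with respect to $\mathcal C_\ell$ and every part of $\mathcal C_{\ell+1}$ is good with respect to $\mathcal R_\ell$.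
\item[(H3)] $\sum_{\ell=0}^LN_\ell\le4(n+m)+27$.
\item[(H4)] For every cell of every $D_\ell$ a flag records whether it is heavy or light. For every $R\in\mathcal R_\ell$ a row basis $I_{\ell,R}\subseteq R$ of $M[R,S_{\ell,R}]$ is stored, and for every $C\in\mathcal C_\ell$ a column basis $J_{\ell,C}\subseteq C$ of $M[T_{\ell,C},C]$.
\item[(H5)] For $\ell<L$, every $R\in\mathcal R_\ell$ with parent $R^+$ and every $C\in\mathcal C_\ell$ with parent $C^+$, \emph{transfer matrices} $P_{\ell,R}$ and $Q_{\ell,C}$ are stored with
\begin{align}
M[I_{\ell,R},S_{\ell+1,R^+}]&=P_{\ell,R}\;M[I_{\ell+1,R^+},S_{\ell+1,R^+}],\label{eq:P}\\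
M[T_{\ell+1,C^+},J_{\ell,C}]&=M[T_{\ell+1,C^+},J_{\ell+1,C^+}]\;Q_{\ell,C}.\label{eq:Q}
\end{align}
\end{enumerate}
\end{definition}

By (H2) and Lemma~\ref{lem:good}(c) all bases have at most $\bar q$ elements, so the transfer matrices have at most $\bar q$ rows and columns. The light regions are nested:
\begin{equation}\label{eq:nested}
S_{\ell+1,R^+}\subseteq S_{\ell,R},\qquad T_{\ell+1,C^+}\subseteq T_{\ell,C}.
\end{equation}
Indeed, if $(R^+,C')$ is a light cell of $D_{\ell+1}$, then $(R,C)$ is light for each child $C$ of $C'$, so $C'\subseteq S_{\ell,R}$; exchanging rows and columns gives the second inclusion.

To build a hierarchy we try, at each level, to merge the parts in consecutive pairs and keep the merges that produce good parts. Lemma~\ref{lem:markov} ensures that most pairs succeed. The computational difficulty is that finding the ranks of all cells from their entries costs about $nm$ operations per level, which would bring the logarithm back. The bases of the previous level avoid this: by Lemma~\ref{lem:skeleton} they give the rank of a cell from a submatrix of bounded size.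

\begin{proposition}\label{prop:hier}
There is an algorithm using $\mathcal O_k((n+m)^2)$ operations which, for any $n\times m$ matrix $M$, either correctly reports that the grid rank of $M$ exceeds $k$ or outputs a hierarchy for $M$.
\end{proposition}

\begin{proof}
\emph{Level $0$.} In the finest division every cell and every strip has rank at most $1\le q$. So all cells are light, all parts are good with the empty witness, $S_{0,\{r\}}$ is the set of all columns and $T_{0,\{c\}}$ the set of all rows. Put $I_{0,\{r\}}=\{r\}$ if row $r$ is nonzero and $I_{0,\{r\}}=\emptyset$ otherwise, and define $J_{0,\{c\}}$ in the same way. This costs $\mathcal O(nm)$.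

Suppose a good division $D_\ell$ with its flags and bases is known. If $N_\ell=2$, put $L=\ell$ and stop. Let $N_\ell\ge3$.

\emph{Testing pairs.} Pair the first row part with the second, the third with the fourth, and so on; if $|\mathcal R_\ell|$ is odd, the last part stays unpaired. Let $\mathcal R'$ be the partition formed by the unions of the pairs and the unpaired part. For a pair $R=R_1\cup R_2$ we compute the set $\mathcal E_R$ and the number $\rho_R$ of Lemma~\ref{lem:avg} for the division $(\mathcal R',\mathcal C_\ell)$. Put $I=I_{\ell,R_1}\cup I_{\ell,R_2}$, so $|I|\le2\bar q$. The rows $I$ span $M[R,C']$ for every set of columns $C'\subseteq S_{\ell,R_1}\cap S_{\ell,R_2}$.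

Let $C\in\mathcal C_\ell$. If $(R_1,C)$ or $(R_2,C)$ is heavy, then $\operatorname{rank}M[R,C]>q\ge k$, so $C\in\mathcal E_R$. Otherwise $C\subseteq S_{\ell,R_1}\cap S_{\ell,R_2}$ and $R\subseteq T_{\ell,C}$, so the rows $I$ and the columns $J_{\ell,C}$ span $M[R,C]$. By Lemma~\ref{lem:skeleton} $\operatorname{rank}M[R,C]=\operatorname{rank}M[I,J_{\ell,C}]$, which is computed in $\mathcal O_k(1)$ operations. Next let $O$ be the set of columns outside $\bigcup\mathcal E_R$. For each $C\notin\mathcal E_R$ both $(R_1,C)$ and $(R_2,C)$ are light, so $O\subseteq S_{\ell,R_1}\cap S_{\ell,R_2}$ and $\rho_R=\operatorname{rank}M[I,O]$, which Lemma~\ref{lem:elim} computes in $\mathcal O_k(m)$ operations. The pair \emph{passes} if $|\mathcal E_R|\le d$ and $\rho_R\le q$, and \emph{fails} otherwise. Pair and test the column parts in the same way on the transpose, with respect to $\mathcal R_\ell$, at a cost of $\mathcal O_k(N_\ell+n)$ per pair.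

\emph{Reporting.} If more than $N_\ell/16$ row pairs or more than $N_\ell/16$ column pairs fail, report that the grid rank exceeds $k$ and stop. This is correct: the division $(\mathcal R',\mathcal C_\ell)$ has at most $N_\ell$ parts, so for a matrix of grid rank at most $k$ Lemma~\ref{lem:markov} allows at most $N_\ell/16$ failing row pairs, and the same holds for column pairs.

\emph{Merging.} Otherwise let $D_{\ell+1}$ arise from $D_\ell$ by merging exactly the passing row pairs and the passing column pairs. A passing row pair $R$ is good with respect to $\mathcal C_\ell$ with witness $\mathcal E_R$, and a row part that is not merged is good with respect to $\mathcal C_\ell$ because $D_\ell$ is good. The same holds for columns with respect to $\mathcal R_\ell$. By Lemma~\ref{lem:good}(a), $D_{\ell+1}$ is good. This gives (H2), and it is the reason why rows and columns may be merged simultaneously.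

\emph{Flags of $D_{\ell+1}$.} Let $(R,C)$ be a cell of $D_{\ell+1}$, with $R_i$ the children of $R$ and $C_j$ the children of $C$. If some $(R_i,C_j)$ is heavy, then $(R,C)$ is heavy. Otherwise $C\subseteq S_{\ell,R_i}$ for all $i$ and $R\subseteq T_{\ell,C_j}$ for all $j$, so the rows $\bigcup_iI_{\ell,R_i}$ and the columns $\bigcup_jJ_{\ell,C_j}$ span $M[R,C]$. By Lemma~\ref{lem:skeleton} the rank of the cell is the rank of a submatrix with at most $2\bar q$ rows and columns, computed in $\mathcal O_k(1)$ operations.

\emph{Bases and transfer matrices.} Let $R\in\mathcal R_{\ell+1}$ have children $R_i$, and put $I=\bigcup_iI_{\ell,R_i}$ and $S=S_{\ell+1,R}$; the set $S$ is read off the flags. By \eqref{eq:nested} the rows $I$ span $M[R,S]$. Lemma~\ref{lem:elim} applied to $M[I,S]$, which has at most $2\bar q$ rows, gives in $\mathcal O_k(m)$ operations a row basis $I_{\ell+1,R}\subseteq I$ of $M[I,S]$, hence of $M[R,S]$, and a matrix $P$ with $M[I,S]=P\,M[I_{\ell+1,R},S]$. (If $I$ or $S$ is empty, the basis is empty and $P$ has no columns.) The rows of $P$ indexed by $I_{\ell,R_i}$ form $P_{\ell,R_i}$, and \eqref{eq:P} holds. The same computation on the transpose gives $J_{\ell+1,C}$ and the matrices in \eqref{eq:Q} in $\mathcal O_k(n)$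 operations per column part.

\emph{Number of parts.} Suppose no report is made at level $\ell$. There are $\lfloor|\mathcal R_\ell|/2\rfloor+\lfloor|\mathcal C_\ell|/2\rfloor\ge N_\ell/2-1$ pairs, at most $N_\ell/8$ fail, and each passing pair lowers the number of parts by one. Hence
\[
N_{\ell+1}\le N_\ell-\Bigl(\frac{N_\ell}2-1-\frac{N_\ell}8\Bigr)=\frac58N_\ell+1,
\]
which is at most $\frac34N_\ell$ when $N_\ell\ge8$. When $3\le N_\ell\le7$, no pair fails since $N_\ell/16<1$, and a pair exists since one side has at least two parts, so $N_{\ell+1}<N_\ell$. Thus the process ends. The levels with $N_\ell\ge8$ come first and contribute at most $N_0\sum_{\ell\ge0}(3/4)^\ell=4(n+m)$ to $\sum_\ell N_\ell$; on the remaining levels $N_\ell$ takes distinct values in $\{2,\dots,7\}$, with sum at most $27$. This bound holds for the levels reached whether or not a report ends the run, and it gives (H3).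

\emph{Cost.} Level $\ell$ costs $\mathcal O_k(1)$ for each of $\mathcal O(N_\ell^2)$ cells and $\mathcal O_k(n+m)$ for each of $\mathcal O(N_\ell)$ parts and pairs. Since $\sum_\ell N_\ell^2\le(\sum_\ell N_\ell)^2$, the total is $\mathcal O_k((n+m)^2)$.
\end{proof}

The grid rank appears in this proof only in the reporting step. The tests enforce goodness for every input, goodness bounds the bases, and a bound on the grid rank guarantees that the number of parts decreases geometrically.

\section{Multiplying in two passes}\label{sec:passes}

Let a hierarchy for $M$ be given. A light cell $(R,C)$ of $D_\ell$ is a \emph{leaf at level $\ell$} if $\ell=L$ or the cell of $D_{\ell+1}$ containing it is heavy. A cell that occurs in several consecutive divisions has the same flag in each, so it is a leaf at one level at most.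

\begin{lemma}\label{lem:leaves}
Every position $(r,c)$ of $M$ lies in exactly one leaf, and there are $\mathcal O_k(n+m)$ leaves.
\end{lemma}

\begin{proof}
The set of levels $\ell$ at which the cell of $D_\ell$ containing $(r,c)$ is light contains $0$ and is an initial segment, because subcells of light cells are light. That cell is a leaf exactly when $\ell$ is the largest level of this segment. By Lemma~\ref{lem:good}(b), $D_{\ell+1}$ has at most $dN_{\ell+1}$ heavy cells, each containing at most four cells of $D_\ell$, so there are at most $4dN_{\ell+1}$ leaves at level $\ell<L$ and at most one at level $L$. Now use (H3).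
\end{proof}

The leaves are listed, grouped by level and row part, by one scan of the flags in $\mathcal O(\sum_\ell N_\ell^2)=\mathcal O((n+m)^2)$ steps.

\begin{proposition}\label{prop:mult}
Given a hierarchy for $M$ and the list of its leaves, $MB$ is computed in $\mathcal O_k((n+m)p)$ operations for any $m\times p$ matrix $B$.
\end{proposition}

The algorithm generalizes the computation of Section~\ref{sec:prefix}. The matrices $\widehat B_{\ell,C}$ below play the role of the sums $\sigma_C$ and the matrices $W_{\ell,R}$ that of the vectors $w_R$; for $\Delta$ with its dyadic divisions and $d=q=1$, every transfer matrix is the $1\times1$ matrix $(1)$ or is empty.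

\begin{proof}
\emph{Upward pass.} On the rows $T_{\ell,C}$ every column of $C$ is a combination of the columns $J_{\ell,C}$, so the $|C|$ rows of $B[C,\cdot]$ can be compressed to $|J_{\ell,C}|\le\bar q$ rows. Define $\widehat B_{0,C}=B[J_{0,C},\cdot]$ for $C\in\mathcal C_0$, and for $C\in\mathcal C_{\ell+1}$ with children $C_j$
\[
\widehat B_{\ell+1,C}=\sum_jQ_{\ell,C_j}\widehat B_{\ell,C_j}.
\]
We claim that for all $\ell$ and $C\in\mathcal C_\ell$
\begin{equation}\label{eq:up}
M[T_{\ell,C},C]\,B[C,\cdot]=M[T_{\ell,C},J_{\ell,C}]\,\widehat B_{\ell,C}.
\end{equation}
For $\ell=0$ and $C=\{c\}$, either $J_{0,C}=C$ and the two sides are identical, or column $c$ is zero and both sides vanish. Let $C\in\mathcal C_{\ell+1}$ and $T=T_{\ell+1,C}$. By \eqref{eq:nested} we may restrict \eqref{eq:up} for each child $C_j$ to the rows $T$, and then \eqref{eq:Q} applies: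
\[
M[T,C]B[C,\cdot]=\sum_jM[T,C_j]B[C_j,\cdot]=\sum_jM[T,J_{\ell,C_j}]\widehat B_{\ell,C_j}=M[T,J_{\ell+1,C}]\sum_jQ_{\ell,C_j}\widehat B_{\ell,C_j}.
\]

\emph{Downward pass.} A leaf $(R,C)$ contributes $M[R,C]B[C,\cdot]$ to all rows of $R$, and writing this out would cost $|R|p$. We compute the contribution only for the basis rows of $R$ and pass it down with the matrices $P$. For $\ell=L,L-1,\dots,0$ and $R\in\mathcal R_\ell$ compute
\[
W_{\ell,R}=P_{\ell,R}W_{\ell+1,R^+}+\sum_{C:\ (R,C)\text{ leaf at level }\ell}M[I_{\ell,R},J_{\ell,C}]\,\widehat B_{\ell,C},
\]
where $R^+$ is the parent of $R$ and the first term is omitted for $\ell=L$. Let $G_{\ell,R}$ be the union of all sets $C'$ such that $(R',C')$ is a leaf at some level $\ell'\ge\ell$ and $R'$ is the part of $\mathcal R_{\ell'}$ containing $R$. We note two properties.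
\begin{enumerate}
\item[(i)] The sets $C'$ in this union are pairwise disjoint: if $c$ were in two of them, then for $r\in R$ the position $(r,c)$ would lie in two leaves. In particular $G_{\ell,R}$ is the disjoint union of $G_{\ell+1,R^+}$ (taken to be empty for $\ell=L$) and the parts $C$ with $(R,C)$ a leaf at level $\ell$.
\item[(ii)] $G_{\ell,R}\subseteq S_{\ell,R}$: each such $C'$ is a union of parts $C\in\mathcal C_\ell$, and $(R,C)$ is a subcell of the light cell $(R',C')$.
\end{enumerate}
We claim that
\begin{equation}\label{eq:down}
W_{\ell,R}=M[I_{\ell,R},G_{\ell,R}]\,B[G_{\ell,R},\cdot],
\end{equation}
by downward induction on $\ell$. For a leaf $(R,C)$ at level $\ell$ we have $I_{\ell,R}\subseteq R\subseteq T_{\ell,C}$, and \eqref{eq:up} restricted to the rows $I_{\ell,R}$ gives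
\[
M[I_{\ell,R},J_{\ell,C}]\widehat B_{\ell,C}=M[I_{\ell,R},C]B[C,\cdot].
\]
For $\ell<L$ put $G=G_{\ell+1,R^+}$. By (ii) we may restrict \eqref{eq:P} to the columns $G$, and with the induction hypothesis
\[
P_{\ell,R}W_{\ell+1,R^+}=P_{\ell,R}M[I_{\ell+1,R^+},G]B[G,\cdot]=M[I_{\ell,R},G]B[G,\cdot].
\]
Adding these terms and using (i) proves \eqref{eq:down}.

\emph{Output.} For $R=\{r\}\in\mathcal R_0$ the set $G_{0,R}$ contains all columns, since every $(r,c)$ lies in a leaf. If row $r$ of $M$ is nonzero, then $I_{0,R}=\{r\}$ and $W_{0,R}$ is row $r$ of $MB$ by \eqref{eq:down}. Otherwise $I_{0,R}=\emptyset$ and row $r$ of $MB$ is zero.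

\emph{Cost.} Each part of each $D_\ell$ and each leaf accounts for at most one product of a matrix with at most $\bar q$ rows and columns by a matrix with at most $\bar q$ rows and $p$ columns, and one addition; this is $\mathcal O_k(p)$ operations. By (H3) and Lemma~\ref{lem:leaves} there are $\mathcal O_k(n+m)$ parts and leaves.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quad}]
Let $M$ have grid rank at most $k$. The algorithm of Proposition~\ref{prop:hier} makes no report on $M$, since its reports are correct, so it outputs a hierarchy. Together with the list of leaves this is the preprocessing, and Proposition~\ref{prop:mult} gives the product $MB$. For $n\times n$ matrices $A,B$ take $M=A$ if $A$ has grid rank at most $k$, and otherwise compute $AB=(B^\top A^\top)^\top$ with $M=B^\top$. It is not necessary to know which factor satisfies the bound: Proposition~\ref{prop:mult} uses only the hierarchy, so one may run Proposition~\ref{prop:hier} on $A$ and turn to $B^\top$ if it reports.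
\end{proof}

\section{Bounded grid rank and $(d,q)$-sequences}\label{sec:seq}

Parts (b) and (c) of Theorem~\ref{thm:seq} come from the hierarchy by performing its merges one at a time. Part (a) holds for arbitrary $d,q\ge0$ and is proved by watching a sequence at the first moment when one of its parts swallows a part of a rich division: at that moment the parts on the other side are still short, so a witness covers only few parts of the rich division.

\begin{proof}[Proof of Theorem~\ref{thm:seq}]
(a) Let $t=\max(2d,q)+1$ and suppose that $M$ has a $(d,q)$-sequence and grid rank $t'\ge t$. In a rich $t'\times t'$ division merge the last $t'-t+1$ row parts and the last $t'-t+1$ column parts. Every cell of the resulting $t\times t$ division contains a cell of rank at least $t'\ge t$, so this division is rich. Let $X_1,\dots,X_t$ and $Y_1,\dots,Y_t$ be its parts.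

If $t=1$, then $d=q=0$. In the finest division every row is $(0,0)$-good, so it has rank $0$; hence $M=0$ and its grid rank is $0<t$, a contradiction.

Let $t\ge2$. Every $X_i$ and $Y_j$ has at least $t\ge2$ elements, so no part of the finest division contains one of them, while the parts of the last division do. Consider the first division $(\mathcal R,\mathcal C)$ of the sequence in which some part contains some $X_i$ or some $Y_j$. This part was created by the last merge, and after transposing if necessary it is a row part $R\supseteq X_i$. The column parts are those of the previous division, so none of them contains a set $Y_j$. An interval that meets three of the $Y_j$ contains the middle one, so each column part meets at most two of them. Let $\mathcal E\subseteq\mathcal C$ be a witness for $R$. Then $\bigcup\mathcal E$ meets at most $2d<t$ of the sets $Y_j$, so some $Y_j$ lies outside $\bigcup\mathcal E$, and $\operatorname{rank}M[X_i,Y_j]\le\operatorname{rank}M[R,Y_j]\le q<t$. This contradicts richness.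

(b), (c) For $k=0$ put $d=q=0$. Test in $\mathcal O(nm)$ operations whether $M=0$. If not, the grid rank exceeds $0$; if so, every division is $(0,0)$-good, and any order of merges gives a $(0,0)$-sequence.

For $k\ge1$ take $d,q$ from \eqref{eq:dq} and run the algorithm of Proposition~\ref{prop:hier}. If it reports, so do we. Otherwise pass from $D_\ell$ to $D_{\ell+1}$ by performing the row merges one by one and then the column merges one by one. In an intermediate division $(\mathcal R,\mathcal C)$, every row part belongs to $\mathcal R_\ell$ or $\mathcal R_{\ell+1}$ and is good with respect to $\mathcal C_\ell$ by (H2), and $\mathcal C$ is a coarsening of $\mathcal C_\ell$; every column part belongs to $\mathcal C_\ell$ or $\mathcal C_{\ell+1}$ and is good with respect to $\mathcal R_\ell$, and $\mathcal R$ is a coarsening of $\mathcal R_\ell$. By Lemma~\ref{lem:good}(a) the intermediate division is good. We output the sequence as the list of its $n+m-2$ merges. This proves (c), and (b) follows because no report is made when the grid rank is at most $k$.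
\end{proof}

The two outcomes in (c) are not complementary. A sequence may be output for a matrix of grid rank greater than $k$; by (a) it certifies grid rank at most $\max(2d,q)$, and the hierarchy found along the way still supports the multiplication of Proposition~\ref{prop:mult}.

\section{The lower bound}\label{sec:lower}

When copying is free, the size of the output gives no bound. We show that on a suitable input almost every entry of $A$ must be an operand of an operation or test, since otherwise the entry can be changed unnoticed. Two points need care: the changed input must keep small grid rank, and the algorithm must not be able to produce the affected output entry by copying. With $A=0$ and $B$ the all-ones matrix the second point fails, because after changing $a_{ij}$ to $1$ a copy of $a_{ij}$ is still the correct value of $(AB)_{i1}$. A first column of ones in $A$ removes this possibility.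

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $B$ be the $n\times n$ all-ones matrix, let $A=(a_{ij})$ have ones in its first column and zeros elsewhere, and for $1\le i\le n$, $2\le j\le n$ let $A^{(ij)}$ be obtained from $A$ by changing $a_{ij}$ from $0$ to $1$.

\emph{Grid ranks.} The matrix $B$ has rank $1$, hence grid rank $1$ by Example~\ref{ex:basic}(a). In a $t\times t$ division with $t\ge2$, a cell in the last column part avoids column $1$, so in $A$ and in $A^{(ij)}$ it has at most one nonzero entry and rank at most $1<t$. These matrices are nonzero, so they have grid rank $1\le k$ and are admissible inputs.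

\emph{Origins.} In a run of the algorithm, every stored field value and every output is a copy of an input entry, of a built-in constant, or of the result of a particular field operation of the run; call this its \emph{origin}. Consider the run of a correct algorithm on $(A,B)$, and suppose that for some $(i,j)$ with $j\ge2$ no operand of a field operation or zero test has origin $a_{ij}$. Compare with the run on $(A^{(ij)},B)$. By induction on the steps, both runs execute the same instructions, corresponding stored values have the same origin, and they are equal unless the origin is the entry in position $(i,j)$ of the first factor. Indeed, a copy preserves this; a field operation or zero test has operands of other origins, hence equal operands and the same result; and control flow and indexing depend on field values only through the results of zero tests. So corresponding outputs have the same origin. On $(A,B)$ the output in position $(i,1)$ is $(AB)_{i1}=1\ne0=a_{ij}$, so its origin is not $a_{ij}$, and it equals $1$ on $(A^{(ij)},B)$ as well. But $(A^{(ij)}B)_{i1}=1+1$, and $1+1\ne1$ in every field. This contradicts correctness.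

Hence each of the $n(n-1)$ entries $a_{ij}$ with $j\ge2$ is the origin of an operand in the run on $(A,B)$. A field operation or zero test has at most two operands, so the run contains at least $n(n-1)/2$ of them.
\end{proof}

The assumption $k\ge1$ is needed: for $k=0$ every output is a copy of the constant $0$, and no operation is used.

\begin{thebibliography}{9}

\bibitem{BGOT}
\'Edouard Bonnet, Ugo Giocanti, Patrice Ossona de Mendez, St\'ephan Thomass\'e,
\emph{Twin-width V: linear minors, modular counting, and matrix multiplication},
arXiv:2209.12023 (2022).

\bibitem{MT}
Marcus and Tardos, J. Combin. Theory Ser. A 107 (2004).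

\end{thebibliography}
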